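\title{The critical regularity of $(F_2\times\mathbb Z)*\mathbb Z$ is two}

\begin{abstract}
We prove that the group $(F_2\times\mathbb Z)*\mathbb Z$ acts faithfully on a compact interval by $C^1$ diffeomorphisms whose derivatives have modulus of continuity $O\big(r\exp\sqrt{1+\log(1/r)}\big)$, and are therefore $\tau$-H\"older for every $\tau<1$. A theorem of Kim and Koberda excludes faithful actions with derivatives of bounded variation, so the critical regularity of this group equals $2$ and is not attained. In the construction, the central generator of $F_2\times\mathbb Z$ is supported on small intervals that $F_2$ permutes through a hierarchy of finite depth. The same method determines the critical regularity of finite direct products of free products of groups $F_r\times\mathbb Z^d$.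
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $I$ be a compact interval. For a continuous function $f\colon I\to\mathbb R$ and $\tau\in[0,1)$ put
\[
[f]_\tau=\sup_{x\ne y\text{ in }I}\frac{|f(x)-f(y)|}{|x-y|^{\tau}},
\]
and call $f$ \emph{$\tau$-H\"older} if $[f]_\tau<\infty$. For an integer $k\ge1$, let $\operatorname{Diff}_+^{k,\tau}(I)$ be the group of orientation-preserving $C^k$ diffeomorphisms of $I$ whose $k$-th derivative is $\tau$-H\"older; thus $\operatorname{Diff}_+^{k,0}(I)=\operatorname{Diff}_+^{k}(I)$. The \emph{critical regularity} of a group $G$ is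
\[
\operatorname{CritReg}(G)=\sup\{k+\tau \;:\; G \text{ is isomorphic to a subgroup of } \operatorname{Diff}_+^{k,\tau}(I)\}.
\]
By convention $\operatorname{CritReg}(G)\ge1$ if $G$ is a countable subgroup of $\operatorname{Homeo}_+(I)$ (such a group is topologically conjugate to a group of bi-Lipschitz homeomorphisms), and $\operatorname{CritReg}(G)=-\infty$ if $G$ is not isomorphic to a subgroup of $\operatorname{Homeo}_+(I)$. The number $\operatorname{CritReg}(G)$ measures how much smoothness the algebraic structure of $G$ tolerates in a faithful action on an interval. It can only increase when one passes to a subgroup.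

Write $F_r$ for the free group of rank $r$ (so $F_0$ is trivial and $F_1=\mathbb Z$) and $*$ for the free product. The simplest groups impose no restriction. The group $\mathbb Z^d$ embeds in $\mathbb R$ and hence in the flow of a smooth vector field. Free products of groups $\mathbb Z^d$, among them $F_2$, also act smoothly and faithfully, and so do finite direct products of such free products, such as $F_2\times\mathbb Z$ and $F_2\times F_2$, whose factors can be placed on disjoint subintervals (Section~\ref{sec:smooth}). A restriction appears when one takes one more free product and forms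
\[
G=(F_2\times\mathbb Z)*\mathbb Z=\langle a,b,c,t\mid ac=ca,\ bc=cb\rangle .
\]
Recall that the right-angled Artin group $A(\Gamma)$ of a finite simplicial graph $\Gamma$ has one generator for each vertex and one relation $xy=yx$ for each edge; $G$ is the group of the path $a-c-b$ together with an isolated vertex $t$. Three known facts, none of which is used in our proofs, locate $G$ among these groups. First, $G$ is residually torsion-free nilpotent, being a right-angled Artin group, and hence embeds in $\operatorname{Diff}^1_+(I)$. Second, $\operatorname{CritReg}(A(\Gamma))<\infty$ if and only if $A(\Gamma)$ contains a copy of $G$; so $\operatorname{CritReg}(G)$ is the largest finite value taken on right-angled Artin groups. Third, the larger group $(F_2\times F_2)*\mathbb Z$ has critical regularity $1$. The question we answer was posed in~\cite{KKR}: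
\begin{center}
\emph{What is the critical regularity of $(F_2\times\mathbb Z)*\mathbb Z$?}
\end{center}

A theorem of Kim and Koberda~\cite{KK}, recalled in Section~\ref{sec:upper}, gives $\operatorname{CritReg}(G)\le2$, so the value lies in $[1,2]$. The third fact suggests the value $1$, and so does a count in Section~\ref{sec:small}: if $F_2$ permutes infinitely many disjoint intervals freely, their lengths decay exponentially along a typical sequence of moves, and this leaves no room, for any H\"older exponent $\tau>0$, for the corrections that our construction needs in order to keep $F_2$ commuting with $c$. The answer is nevertheless the largest one allowed.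

For $0<r\le1$ put
\[
\lambda(r)=1+\log(1/r),\qquad \omega(r)=r\exp\sqrt{\lambda(r)},\qquad \omega(0)=0 .
\]
For every $\tau<1$ there is a constant $C_\tau$ with $\omega(r)\le C_\tau r^\tau$ on $[0,1]$, because $\omega(r)/r^\tau=\exp\big((1-\tau)(1-\lambda)+\sqrt\lambda\big)$ with $\lambda=\lambda(r)\ge1$, and the exponent is bounded above. A function $g$ on $I$ has \emph{modulus of continuity $O(\omega)$} if $|g(x)-g(y)|\le C\omega(|x-y|)$ for some $C$ and all $x,y\in I$ with $|x-y|\le1$. Let $\operatorname{Diff}^{1+bv}_+(I)$ be the group of orientation-preserving $C^1$ diffeomorphisms whose derivative has bounded variation.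

\begin{theorem}\label{thm:main}
The group $G=(F_2\times\mathbb Z)*\mathbb Z$ embeds in $\operatorname{Diff}^1_+(I)$ so that $f'$ has modulus of continuity $O(\omega)$ for every $f\in G$. In particular, a single embedding lands in $\bigcap_{\tau<1}\operatorname{Diff}^{1,\tau}_+(I)$. On the other hand, $G$ does not embed in $\operatorname{Diff}^{1+bv}_+(I)$, hence neither in $\operatorname{Diff}^2_+(I)$ nor in the group of diffeomorphisms with Lipschitz derivative. Hence $\operatorname{CritReg}(G)=2$, and the value $2$ is not attained.
\end{theorem}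

The same construction gives a dichotomy for a larger family.

\begin{theorem}\label{thm:family}
Let $Q=\prod_{j=1}^pQ_j$ with $Q_j=*_{i=1}^{n_j}(F_{r_{ij}}\times\mathbb Z^{d_{ij}})$, all free factors nontrivial. Then $Q$ embeds in $\operatorname{Diff}^1_+(I)$ with derivatives of modulus $O(\omega)$. If some $Q_j$ has $n_j\ge2$ and a factor with $r_{ij}\ge2$, $d_{ij}\ge1$, then $\operatorname{CritReg}(Q)=2$, not attained. Otherwise $Q$ embeds in $\operatorname{Diff}^\infty_+(I)$ and $\operatorname{CritReg}(Q)=\infty$.
\end{theorem}

Apart from the upper bound, which we quote, the proofs are complete. Section~\ref{sec:small} shows the main idea in two small cases. The general proof then consists of three reductions. A faithful action is glued from countably many actions, each close to the identity and each detecting one element (Sections~\ref{sec:norm} and~\ref{sec:free}); for this each free factor must have a property that we call tameness, which concerns only a finite ball of the factor. Tameness of $F_r\times\mathbb Z^d$ follows from the existence of a family of intervals permuted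 by $F_r$ together with a weight function that is large on short intervals and varies slowly (Section~\ref{sec:lift}). Such families are built by induction on the depth of a hierarchy (Sections~\ref{sec:shift} and~\ref{sec:config}).

\section{The obstruction in class $C^{1+bv}$}\label{sec:upper}

A function $g$ on $I$ has \emph{bounded variation} if its variation $\operatorname{Var}(g)$, the supremum of $\sum_i|g(x_{i})-g(x_{i-1})|$ over all finite sequences $x_0<x_1<\cdots$ in $I$, is finite. A group is \emph{metabelian} if its commutator subgroup is abelian, and \emph{virtually metabelian} if it has a metabelian subgroup of finite index.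

\begin{theorem}[Kim--Koberda \cite{KK}]\label{thm:KK}
If $M$ is a compact connected one-manifold and $H$ is a group which is not virtually metabelian, then $(H\times\mathbb Z)*\mathbb Z$ does not embed in $\operatorname{Diff}^{1+bv}_+(M)$.
\end{theorem}

\begin{corollary}\label{cor:upper}
Let $Q$ be a group containing a copy of $G=(F_2\times\mathbb Z)*\mathbb Z$. Then $Q$ embeds neither in $\operatorname{Diff}^{1+bv}_+(I)$, nor in the group of $C^1$ diffeomorphisms with Lipschitz derivative, nor in $\operatorname{Diff}^{k,\tau}_+(I)$ with $k+\tau\ge2$.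
\end{corollary}

\begin{proof}
A subgroup of index $n$ in $F_2$ is free of rank $n+1\ge2$. It therefore surjects onto the two-generated nonabelian simple group $A_5$ and is not metabelian. So Theorem~\ref{thm:KK} applies to $H=F_2$, and neither $G$ nor $Q$ embeds in $\operatorname{Diff}^{1+bv}_+(I)$. Lipschitz functions have bounded variation. If $k+\tau\ge2$ and $\tau<1$, then $k\ge2$, and a $C^2$ diffeomorphism has Lipschitz derivative.
\end{proof}

The next lemma is not needed for the theorems. It shows that the pattern of intervals that we are going to construct is impossible in $\operatorname{Diff}^{1+bv}_+$, and its proof shows which quantity has to be made infinite.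

\begin{lemma}\label{lem:rigid}
Let $a,c\in\operatorname{Diff}^1_+(I)$ commute, and let $L_0\subset I$ be a compact interval such that $c(L_0)=L_0$ and the intervals $L_n=a^n(L_0)$, $n\ge0$, are pairwise disjoint. If $a'$ has bounded variation, then $c$ is the identity on $L_0$.
\end{lemma}

\begin{proof}
Since $a'$ is bounded below by a positive constant, $V=\operatorname{Var}(\log a')$ is finite. Fix $k\in\mathbb Z$ and $x\in L_0$. From $c^k=a^{-n}c^ka^n$ and the chain rule,
\[
\log(c^k)'(x)=\log(c^k)'(a^nx)+\sum_{i=0}^{n-1}\big(\log a'(a^ix)-\log a'(a^ic^kx)\big).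
\]
The points $a^ix$ and $a^ic^kx$ lie in $L_i$, and these intervals are disjoint, so the sum is at most $V$ in absolute value. The map $c^k$ preserves $L_n$, so $(c^k)'=1$ at some point of $L_n$; since $|L_n|\to0$ and $(c^k)'$ is uniformly continuous, the first term tends to $0$. Hence $(c^k)'\le e^V$ on $L_0$ for all $k\in\mathbb Z$. If $cx\ne x$ for some $x\in L_0$, the intervals between $c^jx$ and $c^{j+1}x$ have disjoint interiors, so their lengths tend to $0$, while $c^{-j}$ maps them onto the interval between $x$ and $cx$ and expands lengths by at most $e^V$. This is a contradiction.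
\end{proof}

If $\log a'$ only has modulus of continuity $\omega$, the sum in this proof is bounded by a multiple of $\sum_i\omega(|L_i|)$, and this series can diverge although $\sum_i|L_i|$ converges. The construction below spends this divergent budget.

\section{Two small cases}\label{sec:small}

For a compact interval $J$ let $\alpha_J\colon[0,1]\to J$ be the increasing affine bijection.

\subsection*{The scheme}
To detect elements of a free product we will need, for each factor, a small interval whose images under many group elements are pairwise disjoint (Section~\ref{sec:free}). The action of $F_2\times\langle c\rangle$ on two disjoint subintervals fails this test, because each point is fixed by $c$ or by all of $F_2$. So $c$ and $F_2$ have to act on the same region. We put $c$ at the bottom: $F_2$ permutes a family $\mathcal J$ of disjoint intervals, affinely on each of them, and $c$ preserves each $J\in\mathcal J$.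

On $J$, let $c$ be the copy $\alpha_J\theta_{\delta(J)}\alpha_J^{-1}$ of the time-$\delta(J)$ map of a fixed smooth flow $\theta_t$ on $[0,1]$. For $c$ to be $C^1$ we need $\delta(J)\to0$ as $|J|\to0$. But a generator $x$ of $F_2$ that is affine on $J$ conjugates $c|_J$ to the time-$\delta(J)$ map on $xJ$, not to the time-$\delta(xJ)$ map. To repair this we use the affine group of the line, in which dilations rescale translations. Section~\ref{sec:lift} constructs a second smooth flow $\psi_\sigma$ on $[0,1]$ with $\psi_\sigma\theta_t\psi_\sigma^{-1}=\theta_{e^\sigma t}$. If we precompose $x$ on each $J$ with the copy of $\psi_\sigma$, $\sigma=\log(\delta(xJ)/\delta(J))$, the corrected map commutes with $c$. The correction costs $F_2$ nothing algebraically, since $F_2$ has no relations to preserve, and it uses that the group at the bottom lies in a flow; it is not available when $\langle c\rangle$ is replaced by a second copy of $F_2$.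

The derivative of a time-$t$ map, transported to $J$, varies by about $|t|$ over a distance $|J|$. For derivatives of modulus about $\varepsilon\omega$ the times used on $J$ must therefore be at most about $\varepsilon\omega(|J|)$. In terms of the \emph{weight} $u(J)=-\log\delta(J)$ we ask for
\begin{align}
u(J)&\ge\log\frac1{\varepsilon|J|},\label{eq:large}\\
|u(xJ)-u(J)|&\le\varepsilon\,\omega(|J|)\qquad\text{for each generator }x.\label{eq:slow}
\end{align}
Section~\ref{sec:lift} proves that conditions of this kind suffice. What remains is a discrete problem, which we now solve by hand in two cases.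

\subsection*{One level}
Let $a$ alone act on $\mathcal J=\{L_n\}_{n\in\mathbb Z}$ by $aL_n=L_{n+1}$, and let $\ell_n=|L_n|$. This is the pattern of Lemma~\ref{lem:rigid}. If $\omega(r)$ is replaced by $r$, then \eqref{eq:slow} gives $u(L_n)\le u(L_0)+\varepsilon\sum_i\ell_i$, which contradicts \eqref{eq:large} as $\ell_n\to0$. The same happens with $\omega$ if $\ell_n=O(|n|^{-1-\eta})$ for some $\eta>0$, because $\omega(r)\le C_\tau r^\tau$ with $\tau(1+\eta)>1$ makes $\sum_i\omega(\ell_i)$ finite. The lengths must be barely summable. For $n\ge0$ put $\mu_n=1+\log(1+n)$.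

\begin{definition}\label{def:slowseq}
A sequence $(\ell_n)_{n\in\mathbb Z}$ of positive numbers is \emph{slow} if $\ell_{-n}=\ell_n$, if $\ell_n$ is nonincreasing in $|n|$, and if
\begin{equation}\label{eq:lengths}
\frac{\ell_0}{(1+n)\mu_n^2}\le\ell_n\le\frac1{1+n}\qquad(n\ge0).
\end{equation}
\end{definition}

Lemma~\ref{lem:shift} produces diffeomorphisms that shift intervals with slow lengths. The next estimate compares what \eqref{eq:large} demands with what \eqref{eq:slow} allows; the parameter $r$ is needed from the second level on.

\begin{lemma}\label{lem:budget}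
Let $(\ell_n)$ be slow and $C=3+\log(1/\ell_0)$. Then $\log(1/\ell_n)\le C\mu_n$ for $n\ge0$, and for $n\ge2$ and $r\in(0,1]$
\begin{equation}\label{eq:budget}
\sum_{n/2\le i\le n}\omega(r\ell_i)\ \ge\ \frac{\ell_0\,r}{4}\,\mu_n^{-2}\,e^{\sqrt{\mu_n-2}} .
\end{equation}
\end{lemma}

\begin{proof}
We have $\ell_0\le1$ and $\mu_n\ge1$, so the left inequality in \eqref{eq:lengths} gives $\log(1/\ell_n)\le\log(1/\ell_0)+(\mu_n-1)+2\log\mu_n\le C\mu_n$. Let $n\ge2$, so that $\mu_n>2$, and let $n/2\le i\le n$. The right inequality in \eqref{eq:lengths} gives $\lambda(r\ell_i)\ge\log(1+i)\ge\log\frac{1+n}2\ge\mu_n-2$, and the left one gives $\ell_i\ge\ell_0(1+n)^{-1}\mu_n^{-2}$. So each term is at least $\ell_0r(1+n)^{-1}\mu_n^{-2}e^{\sqrt{\mu_n-2}}$. There are at least $n/2\ge(1+n)/4$ terms.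
\end{proof}

Now put $u(L_n)=u_0+\varepsilon\sum_{0<i\le|n|}\omega(\ell_i)$. Condition \eqref{eq:slow} holds because $\omega$ is increasing (Lemma~\ref{lem:omega}): the step from $n\ge0$ to $n+1$ adds $\varepsilon\omega(\ell_{n+1})\le\varepsilon\omega(\ell_n)$, and the step from $n<0$ to $n+1$ removes $\varepsilon\omega(\ell_n)$. Condition \eqref{eq:large} asks for at most $\log(1/\varepsilon)+C\mu_{|n|}$, and by \eqref{eq:budget} with $r=1$ the sum outgrows every power of $\mu_{|n|}$. A large $u_0$ takes care of the finitely many remaining $n$.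

\subsection*{Free orbits are too expensive}
Suppose that $F_2=\langle a,b\rangle$ permutes intervals in $[0,1]$ so that the intervals $wJ_0$, $w\in F_2$, are pairwise disjoint. Choose letters $x_1,x_2,\dots\in\{a^{\pm1},b^{\pm1}\}$ at random, uniformly subject to $x_{n+1}\neq x_n^{-1}$. Then $w_n=x_n\cdots x_1$ is uniformly distributed among $4\cdot3^{n-1}$ elements, so the expectation of $|w_nJ_0|$ is at most $3^{-n}$, and by concavity the expectation of $|w_nJ_0|^\tau$ is at most $3^{-n\tau}$. For any $\tau>0$ there is thus a sequence with $\sum_n|w_nJ_0|^\tau<\infty$. Even with $r^\tau$ in place of $\omega(r)$, condition \eqref{eq:slow} keeps $u$ bounded along this sequence, while $|w_nJ_0|\to0$. So the scheme fails for free orbits. The way out is to ask for freeness only on a finite ball around one interval, and to let a single generator act far from it.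

\subsection*{Two levels}
The smallest case with noncommuting $a$ and $b$ is shown in Figure~\ref{fig:comb}. Let $a$ shift intervals $L_n\subset(0,1)$ with slow lengths, put $\alpha_n=\alpha_{L_n}$, let $b=\alpha_0a\alpha_0^{-1}$ on $L_0$ and $b=\mathrm{id}$ elsewhere, and let $\mathcal J$ consist of the intervals $J_{n,j}=\alpha_n(L_j)$ of length $\ell_n\ell_j$. On indices, $a(n,j)=(n+1,j)$, $b(0,j)=(0,j+1)$, and $b$ fixes $(n,j)$ for $n\ne0$. The commutator $aba^{-1}b^{-1}$ sends
\[
(0,0)\mapsto(0,-1)\mapsto(-1,-1)\mapsto(-1,-1)\mapsto(0,-1),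
\]
so it is nontrivial.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (-6.2,0)--(6.2,0);
\foreach \n/\x/\w in {-2/-5/0.6,-1/-3/0.95,0/0/1.4,1/3/0.95,2/5/0.6}{
  \draw ({\x-\w+0.08},0.2)--({\x-\w},0.2)--({\x-\w},-0.2)--({\x-\w+0.08},-0.2);
  \draw ({\x+\w-0.08},0.2)--({\x+\w},0.2)--({\x+\w},-0.2)--({\x+\w-0.08},-0.2);
  \node at (\x,0.45) {$L_{\n}$};
  \foreach \y/\z in {-0.76/0.08,-0.45/0.13,0/0.18,0.45/0.13,0.76/0.08}
    \draw[line width=2.5pt] ({\x+\w*(\y-\z)},0)--({\x+\w*(\y+\z)},0);
}
\foreach \x/\y in {-5/-3,-3/0,0/3,3/5}
  \draw[->] ({\x+0.35},0.65) to[bend left=30] node[above]{$a$} ({\y-0.35},0.65);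
\foreach \x/\y in {-1.06/-0.63,-0.63/0,0/0.63,0.63/1.06}
  \draw[->] ({\x+0.05},-0.15) to[bend right=60] ({\y-0.05},-0.15);
\node at (0,-0.7) {$b$};
\end{tikzpicture}
\caption{A hierarchy of depth two. The map $a$ sends each bracketed interval $L_n$ affinely onto $L_{n+1}$. The map $b$ is supported in $L_0$ and shifts the thick intervals inside it. The map $c$ preserves every thick interval. Both levels continue infinitely in both directions.}\label{fig:comb}
\end{figure}

Put
\[
u(J_{n,j})=u'(j)+\varepsilon\sum_{0<i\le|n|}\omega(\ell_i\ell_j),\qquad u'(j)=u_0+\varepsilon\sum_{0<i\le|j|}\omega(\ell_0\ell_i).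
\]
Condition \eqref{eq:slow} holds for $a$, and for $b$ with $n=0$, by the one-level argument; for $b$ with $n\neq0$ there is nothing to check. The new difficulty is in \eqref{eq:large}. For fixed $j$ the budget along $a$ is scaled down by the factor $r=\ell_j\ge e^{-\lambda}$, where $\lambda=\lambda(\ell_j)$, and \eqref{eq:budget} gives nothing until $\sqrt{\mu_{|n|}}$ exceeds $\lambda$. Choose $\mu_*\ge2$ with $\frac{\varepsilon\ell_0}4\mu^{-2}e^{\frac12\sqrt{\mu-2}}\ge C\mu$ for all $\mu\ge\mu_*$, and write $\mu=\mu_{|n|}$. If $\mu\ge4\lambda^2+\mu_*$, then $\sqrt{\mu-2}-\lambda\ge\frac12\sqrt{\mu-2}$, and the sum over $i\le|n|$ alone contributes at least $C\mu\ge\log(1/\ell_n)$. Otherwise $\log(1/\ell_n)\le C(4\lambda^2+\mu_*)$. In both cases \eqref{eq:large} holds provided that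
\[
u'(j)\ge\log(1/\varepsilon)+\lambda+C(4\lambda^2+\mu_*).
\]
So the weight at $n=0$ has to pay in advance an amount quadratic in $\lambda(\ell_j)\le1+C\mu_{|j|}$. It can do so: by \eqref{eq:budget} with $r=\ell_0$, the function $u'(j)$ outgrows every power of $\mu_{|j|}$, and a large $u_0$ handles the remaining $j$.

Two features persist in general. A requirement polynomial in $\lambda$ at one level becomes a polynomial requirement of higher degree one level down (Lemma~\ref{lem:growth}); the factor $\exp\sqrt\lambda$ in $\omega$ is chosen so that the waiting time $\mu$ is polynomial in $\lambda$. And the action is far from free: $b$ and $aba^{-1}$ have disjoint supports and commute. Longer words are detected by deeper hierarchies.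

\section{Diffeomorphisms with derivative of modulus $\omega$}\label{sec:norm}

\begin{lemma}\label{lem:omega}
The function $\omega$ is increasing on $[0,1]$, the function $\omega(r)/r$ is decreasing on $(0,1]$, and $r\le\omega(r)\le e$. Moreover $\omega(tr)\ge t\,\omega(r)$ for $0<t\le1$, and $\omega(\min(1,tr))\le t\,\omega(r)$ for $t\ge1$.
\end{lemma}

\begin{proof}
With $\lambda=\lambda(r)\ge1$, which decreases in $r$, we have $\omega(r)=e^{1-\lambda+\sqrt\lambda}$ and $\omega(r)/r=e^{\sqrt\lambda}$. The derivative of $-\lambda+\sqrt\lambda$ is $-1+\frac1{2\sqrt\lambda}<0$. This gives the monotonicity statements, and $\omega(1)=e$. Since $\omega(r)/r$ decreases, $\omega(tr)\ge t\omega(r)$ for $t\le1$ and $\omega(tr)\le t\omega(r)$ for $t\ge1$, $tr\le1$. If $tr>1$, then $\omega(1)\le\omega(r)/r\le t\omega(r)$.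
\end{proof}

Let $K$ be a compact interval with $0<|K|\le1$. For $f\in\operatorname{Diff}^1_+(K)$ put
\[
N(f)=\sup_{x\ne y\text{ in }K}\frac{|\log f'(x)-\log f'(y)|}{\omega(|x-y|)},
\]
and let $\mathcal D(K)$ be the set of $f$ with $N(f)<\infty$ and $f'=1$ at both endpoints of $K$. We measure $\log f'$ rather than $f'$ because the chain rule is additive for it, and we require $f'=1$ at the endpoints so that maps on adjacent intervals can be glued. Let $\operatorname{Lip}f=\max f'$.

\begin{lemma}\label{lem:norm}
\begin{enumerate}
\item[(a)] For $f,g\in\mathcal D(K)$ we have $N(fg)\le\max(1,\operatorname{Lip}g)N(f)+N(g)$ and $N(f^{-1})\le\max(1,\operatorname{Lip}f^{-1})N(f)$. So $\mathcal D(K)$ is a group.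
\item[(b)] If $f\in\mathcal D(K)$, then $|\log f'|\le eN(f)$ and $f'$ has modulus of continuity $O(\omega)$.
\item[(c)] If $f\in\mathcal D(K)$ and $\alpha\colon K\to K'$ is an increasing affine bijection with $|K'|\le|K|$, then $\alpha f\alpha^{-1}\in\mathcal D(K')$ and $N(\alpha f\alpha^{-1})\le\frac{|K|}{|K'|}N(f)$. Conjugation by a translation preserves $N$.
\item[(d)] If $\log f'$ is Lipschitz on $K$ with constant $\Lambda$, then $N(f)\le\Lambda|K|/\omega(|K|)\le\Lambda$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\log(fg)'=\log f'\circ g+\log g'$ and $\log(f^{-1})'=-\log f'\circ f^{-1}$. For $h\in\operatorname{Diff}^1_+(K)$ and $t=\max(1,\operatorname{Lip}h)$, Lemma~\ref{lem:omega} gives $\omega(|hx-hy|)\le\omega(\min(1,t|x-y|))\le t\omega(|x-y|)$. Apply this with $h=g$ and $h=f^{-1}$. The endpoints are fixed by all maps, so the condition on derivatives there is preserved.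

(b) Compare $x$ with an endpoint and use $\omega\le e$. The exponential is $e^{eN(f)}$-Lipschitz on $[-eN(f),eN(f)]$, so $|f'(x)-f'(y)|\le e^{eN(f)}N(f)\,\omega(|x-y|)$.

(c) We have $(\alpha f\alpha^{-1})'(\alpha x)=f'(x)$, and $\omega(|x-y|)=\omega(t|\alpha x-\alpha y|)\le t\omega(|\alpha x-\alpha y|)$ with $t=|K|/|K'|\ge1$.

(d) For $r=|x-y|\le|K|$ we have $\Lambda r=\Lambda\frac r{\omega(r)}\omega(r)\le\Lambda\frac{|K|}{\omega(|K|)}\omega(r)$.
\end{proof}

\begin{lemma}[Gluing]\label{lem:glue}
Let $K_j\subset K$ be countably many compact intervals with disjoint interiors, and let $f_j\in\mathcal D(K_j)$ with $N(f_j)\le\varepsilon$. Let $f=f_j$ on $K_j$ and $f=\mathrm{id}$ elsewhere. Then $f\in\mathcal D(K)$ and $N(f)\le2\varepsilon$.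
\end{lemma}

\begin{proof}
Let $g=f_j'$ on $K_j$ and $g=1$ elsewhere; this is consistent at common endpoints. Take $x\ne y$ in $K$. If both lie in one $K_j$, then $|\log g(x)-\log g(y)|\le\varepsilon\omega(|x-y|)$. Otherwise, if $x\in K_j$, an endpoint $z$ of $K_j$ lies between $x$ and $y$, so $|\log g(x)|\le\varepsilon\omega(|x-z|)\le\varepsilon\omega(|x-y|)$; if $x$ lies in no $K_j$, then $\log g(x)=0$. The same alternatives hold for $y$. Hence $|\log g(x)-\log g(y)|\le2\varepsilon\omega(|x-y|)$ in all cases, and $g$ is continuous and positive. Let $x_0=\min K$. Since $\int_{K_j}(g-1)=0$, the integral $\int_{x_0}^x(g-1)$ equals $f_j(x)-x$ for $x\in K_j$ and $0$ for $x\notin\bigcup K_j$; that is, $f(x)=x_0+\int_{x_0}^xg$. So $f$ is $C^1$ with $f'=g>0$. An endpoint of $K$ lies in no $K_j$ or is an endpoint of some $K_j$, so $g=1$ there.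
\end{proof}

We apply this to actions as follows. If a group $H$ is generated by $S$ and $\rho_j\colon H\to\mathcal D(K_j)$ are homomorphisms with $N(\rho_j(s))\le\varepsilon$ for $s\in S$, the glued maps $\rho(h)$ define a homomorphism from $H$ to the bijections of $K$; the generators lie in $\mathcal D(K)$ with $N\le2\varepsilon$, so $\rho(H)\subset\mathcal D(K)$.

\section{Free products of tame groups}\label{sec:free}

Recall the normal form in a free product $H_1*\cdots*H_n$: every element is, in a unique way, a product of \emph{syllables}, that is, nontrivial elements of the factors, with consecutive syllables in different factors. The number of syllables is the \emph{syllable length}; it is $0$ only for the identity.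

The following device removes one factor $A$ from a word in $A*B$, at the price of replacing $B$ by several independent copies of it. It is used here and again in Section~\ref{sec:config}.

\begin{lemma}[Unfolding]\label{lem:unfold}
Let $A,B$ be groups, $D\subset A$ a subset, $\rho$ an action of $A$ on a set $\Omega$, and $P\subset\Omega$ a subset such that the sets $\rho(g)P$, $g\in D$, are pairwise disjoint. Let $B^{(g)}$, $g\in D$, be copies of $B$ with isomorphisms $b\mapsto b^{(g)}$, and let $\sigma$ be an action of $B^D=*_{g\in D}B^{(g)}$ on $P$. For $b\in B$ put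
\[
\rho(b)=\rho(g)\,\sigma(b^{(g)})\,\rho(g)^{-1}\ \text{ on }\rho(g)P\quad(g\in D),\qquad\rho(b)=\mathrm{id}\ \text{ elsewhere}.
\]
This defines an action $\rho$ of $A*B$ on $\Omega$. Let $w=a_0b_1a_1\cdots b_qa_q$ with $q\ge0$, $a_i\in A$, $b_i\in B\setminus\{1\}$, and $a_i\ne1$ for $1\le i\le q-1$. Put $h_i=a_ia_{i+1}\cdots a_q$, assume $h_1,\dots,h_q\in D$, and let $w'=b_1^{(h_1)}\cdots b_q^{(h_q)}\in B^D$. Then:
\begin{enumerate}
\item[(a)] $\rho(w)|_P=\rho(h_0)\circ\sigma(w')$;
\item[(b)] if $B=*_jB_j$, the syllables of $w'$ with respect to the factors $B_j^{(g)}$ are, in order, the copies of the syllables of $b_1,\dots,b_q$; in particular $w'\ne1$ if $q\ge1$.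
\end{enumerate}
\end{lemma}

\begin{proof}
On each set $\rho(g)P$ the formula is a conjugate of the action $b\mapsto\sigma(b^{(g)})$, so $\rho$ is an action of $B$, and an action of $A*B$ is the same as a pair of actions. For (a), apply the letters from the right. We have $\rho(a_q)=\rho(h_q)$. If $\rho(a_ib_{i+1}\cdots a_q)|_P=\rho(h_i)\circ\sigma(w_i)$ for some $w_i\in B^D$ and $i\geq1$, the image lies in $\rho(h_i)P$, so applying $\rho(b_i)$ gives $\rho(h_i)\sigma(b_i^{(h_i)}w_i)$, and applying $\rho(a_{i-1})$ then gives $\rho(h_{i-1})\sigma(b_i^{(h_i)}w_i)$. For (b), $h_i=a_ih_{i+1}\ne h_{i+1}$ for $1\le i<q$, so consecutive blocks $b_i^{(h_i)}$ lie in different copies of $B$ and no syllables merge.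
\end{proof}

For example, $w=aba^{-1}b^{-1}$ has $h_2=1$, $h_1=a^{-1}$, $h_0=1$ and $w'=b^{(a^{-1})}(b^{(1)})^{-1}$; in Figure~\ref{fig:comb} the copy $b^{(a^{-1})}$ acts trivially and $w$ acts on $L_0$ as $b^{-1}$.

To use the lemma inside $\mathcal D([0,1])$, the factor $A$ has to provide an interval $P$ with many disjoint images, and conjugation by $\rho(g)|_P$ must not spoil the norm of the maps placed in $P$.

\begin{definition}\label{def:tame}
A group $H$ with a finite generating set $S$ is \emph{tame} if for all integers $R\ge1$ and all $\varepsilon>0$ there are a homomorphism $\rho\colon H\to\mathcal D([0,1])$ with $N(\rho(s))\le\varepsilon$ for $s\in S$ and a nondegenerate compact interval $P\subset(0,1)$ such that, as $g$ ranges over the ball $B_R$ of radius $R$ in the word metric of $(H,S)$, the intervals $\rho(g)P$ are pairwise disjoint and each $\rho(g)|_P$ is a translation.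
\end{definition}

There is no lower bound on $|P|$, and transporting an action from $[0,1]$ into $P$ multiplies norms by $1/|P|$. This is why $\varepsilon$ has to be arbitrary.

\begin{proposition}\label{prop:oneword}
Let $(H_1,S_1),\dots,(H_n,S_n)$ be tame, $Q=H_1*\cdots*H_n$, $1\ne w\in Q$ and $\varepsilon>0$. Then there is a homomorphism $\rho\colon Q\to\mathcal D([0,1])$ with $N(\rho(s))\le\varepsilon$ for all $s\in\bigcup_iS_i$ and $\rho(w)\ne\mathrm{id}$.
\end{proposition}

\begin{proof}
We use induction on the syllable length $k\ge1$ of $w$, for all finite families of tame groups and all $\varepsilon$ at once. Let $A$ be the factor containing the first syllable of $w$ and $B$ the free product of the other factors. Write $w=a_0b_1a_1\cdots b_qa_q$ as in Lemma~\ref{lem:unfold}, with $a_0\ne1$. Let $R$ be the sum of the word lengths of the $a_i$, take an action $\rho$ of $A$ and an interval $P$ as in Definition~\ref{def:tame} for $R$ and $\varepsilon$, and let $D=B_R\subset A$, a finite set containing $1$ and all $h_i$.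

If $h_0\ne1$, let $B$ act trivially. Then $\rho(w)=\rho(h_0)$ moves $P$ off itself.

If $h_0=1$, then $q\ge1$, since otherwise $w=a_0=h_0=1$. The group $B^D$ is a free product of finitely many tame groups, and by Lemma~\ref{lem:unfold}(b) the element $w'$ is nontrivial of syllable length $k$ minus the number of nontrivial $a_i$, which is less than $k$ because $a_0\ne1$. By induction, applied with $\varepsilon|P|/2$, and Lemma~\ref{lem:norm}(c), there is a homomorphism $\sigma\colon B^D\to\mathcal D(P)$ with $N\le\varepsilon/2$ on generators and $\sigma(w')\ne\mathrm{id}$. Extend $\rho$ to $A*B$ as in Lemma~\ref{lem:unfold}. For a generator $s$ of $B$ the map $\rho(s)$ is glued from conjugates of the maps $\sigma(s^{(g)})$ by translations, so $\rho(s)\in\mathcal D([0,1])$ and $N(\rho(s))\le\varepsilon$ by Lemma~\ref{lem:glue}. Finally $\rho(w)|_P=\sigma(w')\ne\mathrm{id}$.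
\end{proof}

\begin{corollary}\label{cor:free}
A free product $Q$ of finitely many tame groups embeds in $\mathcal D([0,1])$.
\end{corollary}

\begin{proof}
List the nontrivial elements $w_1,w_2,\dots$ of $Q$ and choose disjoint compact intervals $K_j\subset[0,1]$ with $|K_j|=2^{-j-1}$. Take $\rho_j$ from Proposition~\ref{prop:oneword} for $w_j$ and $\varepsilon=2^{-j-1}$, and conjugate it by $\alpha_{K_j}$. The generators then have norm at most $1$ by Lemma~\ref{lem:norm}(c), so the actions glue to a homomorphism $Q\to\mathcal D([0,1])$. It is injective because $w_j$ acts nontrivially on $K_j$.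
\end{proof}

It remains to prove the following statement, in which $F(X)$ is the free group on $X$ and the generating set consists of $X$ and the standard basis of $\mathbb Z^d$.

\begin{proposition}\label{prop:tame}
For every finite set $X$ and every $d\ge0$, the group $F(X)\times\mathbb Z^d$ is tame.
\end{proposition}

\section{From weights to tame actions}\label{sec:lift}

\subsection*{The affine group on $[0,1]$}
We need translations and dilations of $\mathbb R$ to act on a compactification $[0,1]$ smoothly and with derivative $1$ at both endpoints. The chart $x=1-1/s$ near $s=+\infty$ does not work: it carries $s\partial_s$ to $(1-x)\partial_x$, whose flow has derivative different from $1$ at $x=1$. A logarithmic chart does.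

\begin{lemma}\label{lem:affine}
There are one-parameter groups $(\theta_t)_{t\in\mathbb R}$ and $(\psi_\sigma)_{\sigma\in\mathbb R}$ of $C^\infty$ diffeomorphisms of $[0,1]$ with derivative $1$ at $0$ and $1$, and a constant $C_0\ge1$, such that
\begin{enumerate}
\item[(a)] $\psi_\sigma\theta_t\psi_\sigma^{-1}=\theta_{e^\sigma t}$ for all $t,\sigma$;
\item[(b)] $\log\theta_t'$ and $\log\psi_t'$ are Lipschitz with constant $C_0|t|$ for $|t|\le1$;
\item[(c)] $\theta_t(x)=x+t/8$ for $x\in[\frac38,\frac58]$ and $|t|\le1$.
\end{enumerate}
\end{lemma}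

\begin{proof}
We first choose an increasing $C^\infty$ diffeomorphism $U\colon\mathbb R\to(0,1)$ with
\[
U(s)=\tfrac12+\tfrac s8\ \ (|s|\le2),\qquad U(s)=1-\tfrac1{\log s}\ \ (s\ge e^8),\qquad U(-s)=1-U(s).
\]
On $[2,e^8]$ the derivative $U'$ has to be a positive smooth function equal to $\frac18$ near $2$, equal to $(s\log^2s)^{-1}$ near $e^8$, with integral $\frac78-\frac34=\frac18$. Let $\chi_1,\chi_2\colon[2,e^8]\to[0,1]$ be smooth, equal to $1$ near $2$ and near $e^8$ respectively, and supported within distance $\eta<\frac14$ of these points. The function $\frac18\chi_1+(s\log^2s)^{-1}\chi_2+\eta(1-\chi_1-\chi_2)$ is positive, has the required form near the ends, and has integral at most $\frac\eta4+\eta e^8<\frac18$ for small $\eta$. Adding a positive multiple of a bump function supported in the interior makes the integral equal to $\frac18$. The symmetry defines $U$ for $s<0$.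

Let $\xi$ and $\zeta$ be the images under $U$ of the vector fields $\partial_s$ and $s\partial_s$; as functions, $\xi(U(s))=U'(s)$ and $\zeta(U(s))=sU'(s)$. Near $x=1$ put $y=1-x=1/\log s$; then $\xi=y^2e^{-1/y}$ and $\zeta=y^2$. Near $x=0$ we have $x=1/\log|s|$ and $U'(s)=U'(|s|)$, so $\xi=x^2e^{-1/x}$ and $\zeta=-x^2$. Both fields extend to $C^\infty$ fields on $[0,1]$ whose values and first derivatives vanish at the endpoints. Let $\theta_t$ and $\psi_\sigma$ be their flows. In the coordinate $s$ they are $s\mapsto s+t$ and $s\mapsto e^\sigma s$, and $e^\sigma(e^{-\sigma}s+t)=s+e^\sigma t$ gives (a). For (c), $x\in[\frac38,\frac58]$ means $|s|\le1$, and then $|s+t|\le2$.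

For the flow $\varphi^t$ of a smooth field $Z$, differentiating $\partial_t\varphi^t=Z(\varphi^t)$ in $x$ gives $\log(\varphi^t)'=\int_0^tZ'(\varphi^\sigma)\,d\sigma$. At an endpoint this is $0$ for $Z=\xi,\zeta$. It also gives $(\varphi^\sigma)'\le e^{\|Z'\|_\infty}$ for $|\sigma|\le1$, and
\[
\big(\log(\varphi^t)'\big)'=\int_0^tZ''(\varphi^\sigma)\,(\varphi^\sigma)'\,d\sigma .
\]
So (b) holds with $C_0$ the maximum of $1$ and $\|Z''\|_\infty e^{\|Z'\|_\infty}$ over $Z=\xi,\zeta$.
\end{proof}

\subsection*{Configurations}
We now make the scheme of Section~\ref{sec:small} precise. The two-level case showed that \eqref{eq:large} has to be strengthened to a polynomial lower bound in order to pass from level to level. For $\gamma\ge1$ put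
\[
\Theta_\gamma(r)=\gamma\,\lambda(r)^\gamma,\qquad r\in(0,1].
\]

\begin{definition}\label{def:config}
Let $X$ be a finite set, $\varepsilon\in(0,\frac14]$ and $\gamma\ge1$. An \emph{$(\varepsilon,\gamma)$-configuration} for $X$ consists of
\begin{itemize}
\item a homomorphism $\rho\colon F(X)\to\mathcal D([0,1])$ with $N(\rho(x))\le\varepsilon$ for $x\in X$;
\item a countable family $\mathcal J$ of pairwise disjoint nondegenerate compact intervals in $(0,1)$ such that each $\rho(x)$, $x\in X$, permutes $\mathcal J$ and is affine on each $J\in\mathcal J$;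
\item a base interval $J_0\in\mathcal J$ and a weight $u\colon\mathcal J\to\mathbb R$ such that for all $J\in\mathcal J$ and $x\in X$
\[
\text{(u1)}\quad u(J)\ge\Theta_\gamma(|J|),\qquad\qquad\text{(u2)}\quad|u(\rho(x)J)-u(J)|\le\varepsilon\,\omega(|J|).
\]
\end{itemize}
It is \emph{good} for a subset $W\subset F(X)$ if for all $w\in W$ we have $|\rho(w)J_0|=|J_0|$, $u(\rho(w)J_0)=u(J_0)$, and $\rho(w)J_0\ne J_0$ when $w\ne1$.
\end{definition}

The first two conditions of goodness will make the corrected maps translations on $J_0$, and the third will give disjointness.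

\begin{proposition}\label{prop:exist}
For all $X,\varepsilon,\gamma$ as above and every finite $W\subset F(X)$ there is an $(\varepsilon,\gamma)$-configuration for $X$ that is good for $W$.
\end{proposition}

The proof occupies Sections~\ref{sec:shift} and~\ref{sec:config}. We first deduce tameness.

\begin{proof}[Proof of Proposition~\ref{prop:tame}, assuming Proposition~\ref{prop:exist}]
Let $R\ge1$ and $\varepsilon>0$. Choose $\beta_1,\dots,\beta_d\in(0,1]$ linearly independent over $\mathbb Q$, so that $\beta(z)=\sum_iz_i\beta_i$ is an injective homomorphism $\mathbb Z^d\to\mathbb R$ with $|\beta(z)|\le|z|_1=\sum_i|z_i|$. Choose $\varepsilon_1\in(0,\frac14]$ and $\gamma$ with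
\[
(2+2C_0)\varepsilon_1\le\varepsilon,\qquad2eC_0\varepsilon_1\le\log2,\qquad\gamma\ge\max\big(1,\log\tfrac1{\varepsilon_1},\log R\big),
\]
and take an $(\varepsilon_1,\gamma)$-configuration that is good for the ball of radius $2R$ in $F(X)$. Put $\delta(J)=e^{-u(J)}$. By (u1), $u(J)\ge\gamma\lambda(|J|)\ge\gamma+\log(1/|J|)$, so $\delta(J)\le e^{-\gamma}|J|$. Together with (u2) this gives
\begin{equation}\label{eq:times}
\delta(J)\le\varepsilon_1\omega(|J|),\qquad R\,\delta(J)\le1,\qquad|u(J)-u(\rho(x)J)|\le\varepsilon_1\omega(|J|)\le\tfrac e4<1 .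
\end{equation}
For $z\in\mathbb Z^d$ and $x\in X$ define $c_z$ and $\Psi_x$ to be the identity off $\bigcup\mathcal J$ and
\[
c_z|_J=\alpha_J\,\theta_{\beta(z)\delta(J)}\,\alpha_J^{-1},\qquad\Psi_x|_J=\alpha_J\,\psi_{u(J)-u(\rho(x)J)}\,\alpha_J^{-1},\qquad\hat x=\rho(x)\circ\Psi_x .
\]

\emph{Norms.} Let $z$ be a standard basis vector. By Lemma~\ref{lem:affine}(b) and \eqref{eq:times}, the logarithms of the derivatives of $c_z|_J$ and of $\Psi_x|_J$ are Lipschitz with constant $C_0\varepsilon_1\omega(|J|)/|J|$; the factor $1/|J|$ comes from $\alpha_J^{-1}$. By Lemma~\ref{lem:norm}(d) both maps lie in $\mathcal D(J)$ with norm at most $C_0\varepsilon_1$. By Lemma~\ref{lem:glue}, $c_z,\Psi_x\in\mathcal D([0,1])$ with $N(c_z)\le2C_0\varepsilon_1\le\varepsilon$ and $N(\Psi_x)\le2C_0\varepsilon_1$. Then $\operatorname{Lip}\Psi_x\le e^{2eC_0\varepsilon_1}\le2$ by Lemma~\ref{lem:norm}(b), and $N(\hat x)\le2N(\rho(x))+N(\Psi_x)\le(2+2C_0)\varepsilon_1\le\varepsilon$ by Lemma~\ref{lem:norm}(a).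

\emph{The action.} The map $z\mapsto c_z$ is a homomorphism because $\theta$ is a flow and $\beta$ is additive. Since $F(X)$ is free, $x\mapsto\hat x$ extends to a homomorphism $w\mapsto\hat w$. We claim that for all $w\in F(X)$ and $J\in\mathcal J$
\begin{equation}\label{eq:cocycle}
\hat w|_J=\alpha_{\rho(w)J}\;\psi_{u(J)-u(\rho(w)J)}\;\alpha_J^{-1}.
\end{equation}
For $w=x\in X$ this holds because $\rho(x)$ is increasing and affine on $J$, so that $\rho(x)\alpha_J=\alpha_{\rho(x)J}$. If \eqref{eq:cocycle} holds for $w_1$ and $w_2$ and all $J$, it holds for $w_1w_2$, since the times $u(J)-u(\rho(w_2)J)$ and $u(\rho(w_2)J)-u(\rho(w_1w_2)J)$ add up to $u(J)-u(\rho(w_1w_2)J)$. If it holds for $w$, inverting both sides gives it for $w^{-1}$ on the interval $\rho(w)J$, which is an arbitrary member of $\mathcal J$. Now let $J'=\rho(w)J$ and $\sigma=u(J)-u(J')$, so that $e^\sigma\delta(J)=\delta(J')$. By Lemma~\ref{lem:affine}(a),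
\[
\hat w\,c_z|_J=\alpha_{J'}\psi_\sigma\theta_{\beta(z)\delta(J)}\alpha_J^{-1}=\alpha_{J'}\theta_{\beta(z)\delta(J')}\psi_\sigma\alpha_J^{-1}=c_z\,\hat w|_J .
\]
The complement of $\bigcup\mathcal J$ is preserved by $\hat w$ and fixed pointwise by $c_z$, so the two maps commute there too. Hence $(w,z)\mapsto\hat wc_z$ is a homomorphism $F(X)\times\mathbb Z^d\to\mathcal D([0,1])$.

\emph{The interval $P$.} Let $\delta_0=\delta(J_0)$. Choose $\nu\in(0,\frac18]$ with $\nu<\frac{\delta_0}8|\beta(z)-\beta(z')|$ for all distinct $z,z'$ with $|z|_1,|z'|_1\le R$; this is possible since $\beta$ is injective. Let $P=\alpha_{J_0}([\frac12,\frac12+\nu])$. For $|z|_1\le R$ we have $|\beta(z)\delta_0|\le R\delta_0\le1$, so by Lemma~\ref{lem:affine}(c) the map $c_z|_P$ is the translation by $\frac18\beta(z)\delta_0|J_0|$, and the intervals $c_zP\subset J_0$ are pairwise disjoint by the choice of $\nu$.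

Let $(w,z)\in B_R$; then $w$ has length at most $R$ and $|z|_1\le R$. By goodness and \eqref{eq:cocycle}, $\hat w|_{J_0}=\alpha_{\rho(w)J_0}\alpha_{J_0}^{-1}$ is an affine map between intervals of equal length, hence a translation. So $\hat wc_z|_P$ is a translation, with image in $\rho(w)J_0$. Let $(w,z)\ne(w',z')$ be in $B_R$. If $w=w'$, the images of $P$ are disjoint because $c_zP$ and $c_{z'}P$ are. If $w\ne w'$, then $w^{-1}w'\neq1$ lies in the ball of radius $2R$, so $\rho(w^{-1}w')J_0\ne J_0$; thus $\rho(w)J_0$ and $\rho(w')J_0$ are distinct members of $\mathcal J$, hence disjoint, and they contain the two images of $P$.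
\end{proof}

\section{Shifts and the growth of weights}\label{sec:shift}

Each level of the hierarchy is driven by a map $f$ that sends $L_n$ affinely onto $L_{n+1}$. On $L_n$ we have $\log f'=\log(\ell_{n+1}/\ell_n)$, and this value has to change to the next one across a gap of length comparable to $\ell_n$. The slope of $\log f'$ is therefore a second difference of $\log\ell_n$ divided by $\ell_n$. We take $\ell_n$ proportional to $T^{-1}e^{-F(n/T)}$ for a fixed function $F$ with $|F''|\le10e^{-F}$; then the second difference is of order $T^{-2}e^{-F}$ and the slope is of order $1/T$. We also want $F=0$ on $[-1,1]$, so that the lengths are constant for $|n|\le T$, as goodness requires.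

\begin{lemma}\label{lem:shift}
There is an absolute constant $C_1$ such that for every integer $T\ge1$ there are pairwise disjoint compact intervals $L_n\subset(0,1)$, $n\in\mathbb Z$, and $f_T\in\mathcal D([0,1])$ with the following properties: $N(f_T)\le C_1/T$; $f_T$ maps $L_n$ affinely onto $L_{n+1}$; the sequence $\ell_n=|L_n|$ is slow; and $\ell_n=\ell_0$ for $|n|\le T$.
\end{lemma}

\begin{proof}
\emph{The profile.} For $z\ge0$ let $\eta(z)=\frac12\log(1+z^2)$ and $\Phi=\eta+2\log(1+\eta)$, so that $e^{-\Phi}=(1+z^2)^{-1/2}(1+\eta)^{-2}$ and $\Phi$ is increasing with $\Phi(0)=0$. From $\eta'=\frac z{1+z^2}$ and $\eta''=\frac{1-z^2}{(1+z^2)^2}$ we get $|\eta'|\le(1+z^2)^{-1/2}$ and $|\eta''|\le(1+z^2)^{-1}$. Since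
\[
\Phi'=\eta'\Big(1+\frac2{1+\eta}\Big),\qquad\Phi''=\eta''\Big(1+\frac2{1+\eta}\Big)-\frac{2\eta'^2}{(1+\eta)^2},
\]
we have $\Phi'(0)=0$, $|\Phi'|\le3(1+z^2)^{-1/2}$ and $|\Phi''|\le5(1+z^2)^{-1}$. Moreover $(1+z^2)^{-1}=e^{-2\eta}=(1+\eta)^2e^{-\eta}e^{-\Phi}$ and $\max_{\eta\ge0}(1+\eta)^2e^{-\eta}=4/e<2$, so $|\Phi''|\le10e^{-\Phi}$. For $z\ge1$ we have $\eta\ge\log z$, hence $e^{-\Phi(z)}\le z^{-1}(1+\log z)^{-2}$, whose integral over $[1,\infty)$ is $1$. Let $F(s)=\Phi(\max(|s|-1,0))$ for $s\in\mathbb R$. Then $F$ is $C^1$ with Lipschitz derivative, $|F'|\le3$, $F'(s)\to0$ as $|s|\to\infty$, $|F''|\le10e^{-F}$ almost everywhere, and $\Sigma=\int_{\mathbb R}e^{-F}<\infty$.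

\emph{The map.} Put $\phi_n=F(n/T)$ and $\Delta_n=\phi_{n+1}-\phi_n$. Fix a smooth nondecreasing $\chi\colon[0,1]\to[0,1]$ with $\chi=0$ on $[0,\frac12]$ and $\chi=1$ near $1$. Define a density $v\colon\mathbb R\to(0,\infty)$ by
\[
\log v(n+t)=\log(\kappa/T)-\phi_n-\Delta_n\chi(t)\qquad(n\in\mathbb Z,\ t\in[0,1]).
\]
At $t=1$ the right side is $\log(\kappa/T)-\phi_{n+1}$, and $v$ is constant near each integer, so $v$ is well defined and smooth. The number $\phi_n+\Delta_n\chi(t)$ lies between $\phi_n$ and $\phi_{n+1}$, each of which is within $3/T\le3$ of $F((n+t)/T)$. Hence $\int v$ lies between $\kappa e^{-3}\Sigma$ and $\kappa e^3\Sigma$. Choose $\kappa$ so that $\int v=1$; then $\kappa\ge\kappa_0=e^{-3}/\Sigma$. Let $V(s)=\int_{-\infty}^sv$, a diffeomorphism $\mathbb R\to(0,1)$, and define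
\[
f_T(V(s))=V(s+1),\qquad f_T(0)=0,\quad f_T(1)=1,\qquad L_n=V([n,n+\tfrac12]).
\]
The $L_n$ are pairwise disjoint and $f_T(L_n)=L_{n+1}$. Since $f_T'(V(s))=v(s+1)/v(s)$ and $v=\frac\kappa Te^{-\phi_n}$ on $[n,n+\frac12]$, the map $f_T$ is affine on $L_n$, and $\ell_n=\frac\kappa{2T}e^{-\phi_n}=\ell_0e^{-\phi_n}$.

\emph{The lengths.} The function $F$ is even, nondecreasing in $|s|$ and zero on $[-1,1]$, so $\ell_n$ is even, nonincreasing in $|n|$ and constant for $|n|\le T$. For $n\ge0$ we have $\phi_n\le\Phi(n)$ and $\sqrt{1+n^2}\le1+n$, so $e^{-\phi_n}\ge(1+n)^{-1}\mu_n^{-2}$. The intervals $L_0,\dots,L_n$ are disjoint in $[0,1]$ and have length at least $\ell_n$, so $\ell_n\le\frac1{1+n}$.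

\emph{The norm.} We have
\[
\log f_T'(V(n+t))=-\Delta_n-(\Delta_{n+1}-\Delta_n)\chi(t).
\]
As $F'\to0$, we have $\Delta_n\to0$ for $|n|\to\infty$, so $f_T'\to1$ at both ends; by the mean value theorem $f_T$ is a $C^1$ diffeomorphism of $[0,1]$ with derivative $1$ at $0$ and $1$. The derivative of $\log f_T'$ at $x=V(n+t)$ is $-(\Delta_{n+1}-\Delta_n)\chi'(t)/v(n+t)$. On $[\frac nT,\frac{n+2}T]$ we have $F\ge\phi_n-6$, so $|F''|\le10e^6e^{-\phi_n}$ almost everywhere there, and
\[
|\Delta_{n+1}-\Delta_n|=\Big|\int_0^{1/T}\Big(F'\big(\tfrac{n+1}T+s\big)-F'\big(\tfrac nT+s\big)\Big)ds\Big|\le10e^6T^{-2}e^{-\phi_n}.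
\]
Also $v(n+t)\ge\frac{\kappa_0}Te^{-\phi_n-3}$, since $|\Delta_n|\le3$. So $\log f_T'$ is Lipschitz with constant $C_1/T$, where $C_1=10e^9\|\chi'\|_\infty/\kappa_0$, and $N(f_T)\le C_1/T$ by Lemma~\ref{lem:norm}(d).
\end{proof}

The next lemma is the general form of the two-level computation. The point is that $\gamma'$ does not depend on the scale $r$, so that one requirement covers all intervals of the lower level.

\begin{lemma}\label{lem:growth}
Let $(\ell_n)$ be slow, $m\ge0$ an integer, $\gamma\ge1$ and $\varepsilon\in(0,1)$. There is $\gamma'\ge1$ such that for all $r\in(0,1]$ and $n\ge0$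
\[
\Theta_{\gamma'}(r)+\varepsilon\sum_{m<i\le n}\omega(r\ell_i)\ \ge\ \Theta_\gamma(r\ell_n).
\]
\end{lemma}

\begin{proof}
Write $\lambda=\lambda(r)\ge1$, $\mu=\mu_n\ge1$, let $C$ be as in Lemma~\ref{lem:budget}, and put $\Gamma=\gamma(1+C)^\gamma$. Since $\lambda(r\ell_n)\le\lambda+C\mu\le(1+C)\lambda\mu$,
\[
\Theta_\gamma(r\ell_n)\le\Gamma\lambda^\gamma\mu^\gamma .
\]
Choose $\mu_*\ge2$, depending only on $\ell_0,m,\gamma,\varepsilon$, so large that $\mu_n\ge\mu_*$ implies $n\ge2m+2$ and that
\[
\sqrt{\mu-2}\ \ge\ \mu^{1/4}+(2\gamma+2)\log\mu+\log\frac{4\Gamma}{\varepsilon\ell_0}\qquad\text{for all }\mu\ge\mu_* .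
\]

Suppose $\mu\ge\mu_*\lambda^4$. Then $\mu\ge\mu_*$ and $\lambda\le\mu^{1/4}\le\mu$. All $i\in[n/2,n]$ exceed $m$, so \eqref{eq:budget} and $r\ge e^{-\lambda}$ give
\[
\varepsilon\sum_{m<i\le n}\omega(r\ell_i)\ge\frac{\varepsilon\ell_0}4\,e^{-\lambda}\mu^{-2}e^{\sqrt{\mu-2}}\ge\Gamma\,e^{\mu^{1/4}-\lambda}\mu^{2\gamma}\ge\Gamma\lambda^\gamma\mu^\gamma .
\]
Suppose $\mu<\mu_*\lambda^4$. Then $\Gamma\lambda^\gamma\mu^\gamma\le\Gamma\mu_*^\gamma\lambda^{5\gamma}\le\Theta_{\gamma'}(r)$ with $\gamma'=\max(5\gamma,\Gamma\mu_*^\gamma)$.
\end{proof}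

\section{Construction of good configurations}\label{sec:config}

We prove Proposition~\ref{prop:exist} by unfolding one letter at a time, with a shift from Lemma~\ref{lem:shift} as the action of that letter. In Proposition~\ref{prop:oneword} there was one word, and we could unfold a factor that occurs in it. Here all words of a finite set have to be treated together, and unfolding a letter $a$ shortens only the words that contain $a$. The words without $a$ keep their syllable length, but they stay in the copy of the alphabet at position $0$ and use one letter fewer. We record this with a set $Y$ of letters that are still allowed in words of maximal length.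

Regard $F(X)$ as the free product of the groups $\langle x\rangle$, so that syllables are powers $x^e$ with $e\ne0$. For integers $k,R\ge1$ and $Y\subset X$ let $W_R(X;k,Y)$ be the set of $w=x_1^{e_1}\cdots x_l^{e_l}$ (in normal form) such that all $|e_i|\le R$ and either $l\le k-1$, or $l=k$ and all $x_i\in Y$. Every finite subset of $F(X)$ is contained in some $W_R(X;k,X)$, so Proposition~\ref{prop:exist} follows from the next statement.

\begin{proposition}\label{prop:induct}
For all finite sets $Y\subset X$, integers $k,R\ge1$, $\varepsilon\in(0,\frac14]$ and $\gamma\ge1$ there is an $(\varepsilon,\gamma)$-configuration for $X$ that is good for $W_R(X;k,Y)$.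
\end{proposition}

\begin{proof}
Fix $R$. We use induction on the pair $(k,|Y|)$ in the lexicographic order, for all $X,\varepsilon,\gamma$ at once. The alphabet $X$ grows at each step, but the lexicographic order on pairs of nonnegative integers is a well-order, so the induction is legitimate.

\emph{The case $Y=\varnothing$.} For $k=1$ we have $W_R(X;1,\varnothing)=\{1\}$. Take the trivial action, $\mathcal J=\{J_0\}$, $J_0=[\frac13,\frac23]$ and $u(J_0)=\Theta_\gamma(\frac13)$. For $k\ge2$, both $W_R(X;k,\varnothing)$ and $W_R(X;k-1,X)$ consist of the words with at most $k-1$ syllables and exponents bounded by $R$, and the second set is covered by induction.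

\emph{The step.} Let $a\in Y$ and $m=kR$. The choices are made from the top down. Take an integer $T\ge\max(m,C_1/\varepsilon)$ and $f_T$, $L_n$, $\ell_n$ from Lemma~\ref{lem:shift}, and put $\alpha_n=\alpha_{L_n}$. Let $\gamma'$ be given by Lemma~\ref{lem:growth} for $(\ell_n),m,\gamma,\varepsilon$, and let $\varepsilon'=\varepsilon\ell_0/2\le\frac14$. Put
\[
X'=(X\setminus\{a\})\times\{-m,\dots,m\},\qquad Y'=(Y\setminus\{a\})\times\{0\}.
\]
Since $|Y'|<|Y|$, there is an $(\varepsilon',\gamma')$-configuration $(\rho',\mathcal J',J_0',u')$ for $X'$ that is good for $W_R(X';k,Y')$. Define $\rho(a)=f_T$ and, for $y\in X\setminus\{a\}$,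
\[
\rho(y)=\alpha_n\,\rho'(y,n)\,\alpha_n^{-1}\ \text{ on }L_n\ \ (|n|\le m),\qquad\rho(y)=\mathrm{id}\ \text{ elsewhere};
\]
let $\mathcal J=\{\alpha_n(J'):n\in\mathbb Z,\ J'\in\mathcal J'\}$, $J_0=\alpha_0(J_0')$, and
\[
u(\alpha_n(J'))=u'(J')+\varepsilon\sum_{m<i\le|n|}\omega(|J'|\ell_i).
\]

\emph{The action and the family.} We have $N(\rho(a))\le C_1/T\le\varepsilon$. Since $\ell_n=\ell_0$ for $|n|\le m\le T$, Lemmas~\ref{lem:norm}(c) and~\ref{lem:glue} give $\rho(y)\in\mathcal D([0,1])$ with $N(\rho(y))\le2\varepsilon'/\ell_0=\varepsilon$. The members of $\mathcal J$ are pairwise disjoint because the $L_n$ and the members of $\mathcal J'$ are. We have $f_T\alpha_n=\alpha_{n+1}$, both sides being increasing affine bijections $[0,1]\to L_{n+1}$. So $\rho(a)$ maps $\alpha_n(J')$ affinely onto $\alpha_{n+1}(J')$. The map $\rho(y)$ sends $\alpha_n(J')$ affinely onto $\alpha_n(\rho'(y,n)J')$ if $|n|\le m$ and fixes it pointwise otherwise. Both maps permute $\mathcal J$.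

\emph{The weight.} Let $J=\alpha_n(J')$ and $r=|J'|$, so $|J|=r\ell_{|n|}$. Since $u'(J')\ge\Theta_{\gamma'}(r)$, condition (u1) is Lemma~\ref{lem:growth}. For (u2) with $x=y\neq a$ and $|n|\le m$, the sums in the definition of $u$ are empty, and by Lemma~\ref{lem:omega} the change of $u$ is at most $\varepsilon'\omega(r)\le\frac{\varepsilon'}{\ell_0}\omega(r\ell_0)\le\varepsilon\omega(|J|)$. For $|n|>m$ the interval is fixed. (The sum depends on $|J'|$, which $\rho'(y,n)$ may change; it matters that $y$ acts only where the sum is empty.) For $x=a$ there are three cases. If $n\ge m$, the weight increases by $\varepsilon\omega(r\ell_{n+1})\le\varepsilon\omega(|J|)$. If $n<-m$, it decreases by $\varepsilon\omega(r\ell_{|n|})=\varepsilon\omega(|J|)$. If $-m\le n<m$, it does not change.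

\emph{Goodness.} Apply Lemma~\ref{lem:unfold} with $A=\langle a\rangle$, $B=F(X\setminus\{a\})$, $D=\{a^n:|n|\le m\}$, $P=L_0$. Identify $B^D$ with $F(X')$ by $y^{(a^n)}=(y,n)$ and let $\sigma=\alpha_0\rho'\alpha_0^{-1}$. Since $\rho(a^n)\alpha_0=\alpha_n$, the action of the lemma is our $\rho$. Let $w\in W_R(X;k,Y)$ and write $w=a^{e_0}b_1a^{e_1}\cdots b_qa^{e_q}$ with $1\ne b_i\in B$ and $e_i\ne0$ for $1\le i\le q-1$. Put $n_i=e_i+\dots+e_q$. Since $w$ has at most $k$ syllables with exponents bounded by $R$, we have $|n_i|\le m$, and the lemma gives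
\[
\rho(w)J_0=\alpha_{n_0}\big(\rho'(w')J_0'\big),
\]
where the syllables of $w'$ are copies of the syllables of $w$ that are not powers of $a$, with the same exponents. If $w$ has a syllable $a^e$, then $w'$ has at most $k-1$ syllables. If not, then all $n_i$ vanish, $w'$ has as many syllables as $w$, and when this number is $k$ all letters of $w'$ lie in $Y'$. So $w'\in W_R(X';k,Y')$. As $|n_0|\le m\le T$, we obtain
\[
|\rho(w)J_0|=\ell_0|\rho'(w')J_0'|=\ell_0|J_0'|=|J_0|,\qquad u(\rho(w)J_0)=u'(\rho'(w')J_0')=u'(J_0')=u(J_0).
\]
Let $w\ne1$. If $n_0\ne0$, then $\rho(w)J_0\subset L_{n_0}$ is disjoint from $J_0\subset L_0$. If $n_0=0$, then $q\ge1$, since otherwise $w=a^{n_0}=1$; so $w'\ne1$, $\rho'(w')J_0'\ne J_0'$ and $\rho(w)J_0\ne J_0$.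
\end{proof}

For $X=Y=\{a,b\}$ and $k=1$ the induction unfolds $a$, then $(b,0)$, and then stops with the trivial action of all remaining letters. The result is the hierarchy of Figure~\ref{fig:comb}, with different shifts on the two levels.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The groups $F_2\times\mathbb Z$ and $\mathbb Z$ are tame by Proposition~\ref{prop:tame}, so $G$ embeds in $\mathcal D([0,1])$ by Corollary~\ref{cor:free}, and all derivatives have modulus $O(\omega)$ by Lemma~\ref{lem:norm}(b). Conjugation by $\alpha_I$ turns a bound $C\omega(|x-y|)$ into $C\omega(|x-y|/|I|)$, which by Lemma~\ref{lem:omega} is at most $C\max(1,|I|^{-1})\,\omega(|x-y|)$ for $|x-y|\le1$. So the embedding statement holds on $I$. Since $\omega(r)\le C_\tau r^\tau$ and derivatives are bounded, the image lies in $\operatorname{Diff}^{1,\tau}_+(I)$ for every $\tau<1$, and $\operatorname{CritReg}(G)\ge2$. The remaining statements are Corollary~\ref{cor:upper}.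
\end{proof}

\section{Products of free products}\label{sec:smooth}

For Theorem~\ref{thm:family} we also need smooth actions of free products of free abelian groups. As before we detect one element at a time and glue. Nontriviality is easy to see for long flow times, by a ping-pong argument, while gluing needs short times; analyticity in the time parameter connects the two. Call a $C^\infty$ diffeomorphism $f$ of $[0,1]$ \emph{flat} if all derivatives of $f-\mathrm{id}$ vanish at $0$ and $1$. An affine copy of a flat map on a subinterval extends by the identity to a $C^\infty$ diffeomorphism.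

\begin{proposition}\label{prop:smooth}
Let $E=\mathbb Z^{d_1}*\cdots*\mathbb Z^{d_n}$ with all $d_i\ge1$. Then $E$ embeds in $\operatorname{Diff}^\infty_+([0,1])$ with image consisting of flat maps.
\end{proposition}

\begin{proof}
Fix injective homomorphisms $\beta_i\colon\mathbb Z^{d_i}\to\mathbb R$, distinct real numbers $p_1,q_1,\dots,p_n,q_n$, and the vector fields $Z_i=(x-p_i)(x-q_i)\partial_x$.

\emph{Projective flows.} In the coordinate $y=\frac{x-p_i}{x-q_i}$ on $\mathbb{RP}^1$ the equation $\dot x=(x-p_i)(x-q_i)$ becomes $\dot y=\frac{p_i-q_i}{(x-q_i)^2}\dot x=(p_i-q_i)y$. So $Z_i$ extends to $\mathbb{RP}^1$, and its time-$\sigma$ map $g_i^\sigma$ is $y\mapsto e^{(p_i-q_i)\sigma}y$. It is induced by a matrix in $SL_2(\mathbb R)$, conjugate by a fixed matrix to the diagonal matrix with entries $e^{\pm(p_i-q_i)\sigma/2}$, whose entries are real-analytic in $\sigma$. The points $p_i,q_i$ are $y=0,\infty$, so for every open neighborhood $O_i$ of $\{p_i,q_i\}$ we have $g_i^\sigma(\mathbb{RP}^1\setminus O_i)\subset O_i$ when $|\sigma|$ is large.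

\emph{One element.} Let $1\ne w=z_1\cdots z_l$ be in normal form, $0\ne z_k\in\mathbb Z^{d_{i_k}}$, $i_k\ne i_{k+1}$. Put $\sigma_k=\beta_{i_k}(z_k)\ne0$ and $M(t)=g_{i_1}^{t\sigma_1}\cdots g_{i_l}^{t\sigma_l}$. Take pairwise disjoint open neighborhoods $O_i$ of $\{p_i,q_i\}$ and a point $x$ outside their union. For large $t$ the rightmost factor sends $x$ into $O_{i_l}$, which is disjoint from $O_{i_{l-1}}$, so the next factor sends the image into $O_{i_{l-1}}$, and after $l$ steps $M(t)x\in O_{i_1}$. Thus $M(t)\ne\mathrm{id}$ for large $t$. The product of the matrices above induces $M(t)$ and has entries analytic in $t\in\mathbb R$. If $M(t)=\mathrm{id}$ for a sequence $t\to0^+$, the off-diagonal entries and the difference of the diagonal entries have zeros accumulating at $0$ and vanish identically; then $M(t)=\mathrm{id}$ for all $t$, a contradiction. So $M(t)\ne\mathrm{id}$ for all small $t>0$, and such an $M(t)$ has at most two fixed points.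

Let $\phi\colon\mathbb R\to[0,1]$ be smooth with compact support in $(-2,2)$ and $\phi=1$ on $[-1,1]$. Let $z\in\mathbb Z^{d_i}$ act on $[-2,2]$ as the time-$t\beta_i(z)$ map of $\phi Z_i$; this defines an action of $E$. Let $C$ bound all the functions $|\phi Z_i|$. If $Ct\sum_k|\sigma_k|\le\frac12$, the trajectories that compute $w$ on a point of $[-\frac12,\frac12]$ stay in $[-1,1]$, where $\phi Z_i=Z_i$. So $w$ acts on $[-\frac12,\frac12]$ as $M(t)$, which is nontrivial there for small $t>0$. The flows are smooth in $(t,x)$ and supported in the support of $\phi$, so the standard generators of $E$ tend to the identity in every $C^r$ norm as $t\to0$.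

\emph{Gluing.} List $E\setminus\{1\}=\{w_1,w_2,\dots\}$ and take disjoint nondegenerate compact intervals $K_j\subset(0,1)$. Transport the action for $w_j$ affinely from $[-2,2]$ to $K_j$ and extend it by the identity, with $t=t_j$ so small that $w_j$ acts nontrivially and each standard generator acts by a map $f_j$ such that all derivatives of $f_j-\mathrm{id}$ of order at most $j$ are bounded by $2^{-j}$. Let $E$ act by these maps on the $K_j$ and trivially elsewhere. A standard generator acts by $f=\mathrm{id}+\sum_j(f_j-\mathrm{id})$. For each $r$ the terms with $j\ge r$ have $C^r$ norm at most $2^{-j}$, so the series converges in $C^r$ and $f$ is $C^\infty$. The supports are disjoint, so $|f'-1|\le\frac12$ and $f$ is a diffeomorphism. Each partial sum vanishes near $0$ and $1$, so $f$ is flat. Every other element of $E$ acts by a composite of such maps and their inverses. It is flat as well: by the chain rule, applied repeatedly, the derivatives of a composite or inverse at a fixed endpoint depend only on the derivatives of the given maps there, and these agree with those of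 the identity. The action is faithful because $w_j$ acts nontrivially on $K_j$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:family}]
Each $Q_j$ embeds in $\mathcal D([0,1])$ by Proposition~\ref{prop:tame} and Corollary~\ref{cor:free}. Choose disjoint compact intervals $K_1,\dots,K_p\subset[0,1]$ and let $Q_j$ act on $K_j$ by conjugating with $\alpha_{K_j}$. By Lemma~\ref{lem:norm}(c) and Lemma~\ref{lem:glue}, applied to the finitely many pieces of each element, this embeds $Q$ in $\mathcal D([0,1])$. As in the proof of Theorem~\ref{thm:main}, the first statement follows on $I$, and $\operatorname{CritReg}(Q)\ge2$.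

Suppose that $n_j\ge2$ and that $Q_j$ has a factor with $r_{ij}\ge2$, $d_{ij}\ge1$. This factor contains $F_2\times\mathbb Z$. Another factor is nontrivial and torsion-free, so it contains $\mathbb Z$; this is where nontriviality of the factors is used. By the normal form, subgroups of two different free factors generate their free product, so $Q$ contains $G$. Corollary~\ref{cor:upper} gives $\operatorname{CritReg}(Q)=2$, not attained.

Otherwise, for each $j$, either $n_j=1$, or every factor of $Q_j$ has $d_{ij}=0$ or $r_{ij}\le1$. In the first case $Q_j=F_r\times\mathbb Z^d$, where $F_r$ is trivial or $\mathbb Z*\cdots*\mathbb Z$, and $\mathbb Z^d$ is trivial or a free product with one factor. In the second case each factor is a nontrivial free group, hence $\mathbb Z*\cdots*\mathbb Z$, or a nontrivial free abelian group. So $Q$ is a finite direct product of groups $E$ as in Proposition~\ref{prop:smooth}. Letting them act by flat maps on disjoint subintervals of $I$ embeds $Q$ in $\operatorname{Diff}^\infty_+(I)$, which lies in $\operatorname{Diff}^{k,0}_+(I)$ for every $k$.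 Hence $\operatorname{CritReg}(Q)=\infty$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{KK}
S. Kim and T. Koberda,
\emph{Free products and the algebraic structure of diffeomorphism groups},
J. Topol. 11 (2018).

\bibitem{KKR}
Sang-hyun Kim, Thomas Koberda, and Crist\'obal Rivas,
\emph{Direct products, overlapping actions, and critical regularity},
arXiv:2010.05722 (2020).

\end{thebibliography}
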